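# Rational classes in $F^2H^2$ for the elliptic surface $Y^2=X^3+X^2+t^n$ minus its singular fibers

## 1. The surface, log forms, rational classes, symbols

Throughout, $n\ge 1$ is an integer, $c=4/27$ and $\zeta=e^{2\pi i/n}$.

**Definition 1 (the surface and its open part).** Let $\pi:\mathcal X\to\mathbb P^1$ be the minimal elliptic surface over $\mathbb C$ whose general fiber over $t$ is the elliptic curve $Y^2=X^3+X^2+t^n$. Let $U\subset\mathcal X$ be the complement of all singular fibers, and $B\subset\mathbb P^1$ its image, so $U=\pi^{-1}(B)$.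

To see which fibers are singular, note that the discriminant of $X^3+X^2+e$ is $-e(4+27e)$. With $e=t^n$ it vanishes to order $n$ at $t=0$, where the fiber is of type $I_n$ (a nodal curve for $n=1$, a cycle of $n$ rational curves for $n\ge2$, with the usual convention for $n=2$), and to order one at the $n$ roots of $t^n=-c$, where the fibers are nodal curves ($I_1$). At infinity put $s=1/t$, $m=\lceil n/6\rceil$, $X=s^{-2m}x$, $Y=s^{-3m}y$. Then
$$y^2=x^3+s^{2m}x^2+s^{6m-n},\qquad 0\le 6m-n\le5 .$$
This is minimal at $s=0$, with discriminant of order $2(6m-n)$. So the fiber at $\infty$ is smooth if and only if $6\mid n$. Hence $B$ is $\mathbb P^1$ minus $0$, minus the roots of $t^n=-c$, and minus $\infty$ when $6\nmid n$.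

*Example.* For $n=1$ the orders of the discriminant at $0,-c,\infty$ are $1,1,10$. For $n=6$ they are $6$ at $0$ and $1$ at each of six points, and $\infty$ is a point of $B$. Both add up to $12$.

**Definition 2 (log forms and $F^2$).** Let $\bar X\to\mathcal X$ be a composition of blow-ups at points of the singular fibers such that $\bar D=\bar X\setminus U$ has simple normal crossings. A *log form* is an element of $H^0(\bar X,\Omega^2(\log\bar D))$. By Deligne (Hodge II), the map $H^0(\bar X,\Omega^2(\log\bar D))\to H^2(U,\mathbb C)$ is injective with image $F^2H^2(U,\mathbb C)$, where $F^\bullet$ is the Hodge filtration of the mixed Hodge structure on $H^2(U,\mathbb C)$.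

So a class in $F^2$ *is* a log form, and we shall not distinguish the two.

*Example.* On $(\mathbb C^*)^2\subset\mathbb P^1\times\mathbb P^1$ the sheaf $\Omega^2(\log)$ is trivial, generated by $\frac{dx}x\wedge\frac{dy}y$. So $F^2H^2((\mathbb C^*)^2)$ is the complex line spanned by this form.

**Definition 3 (rational classes).** $H^2_B(U,\mathbb Q(2))=(2\pi i)^2H^2(U,\mathbb Q)\subset H^2(U,\mathbb C)$. A class lies in it exactly when all its periods over $H_2(U,\mathbb Z)$ lie in $(2\pi i)^2\mathbb Q$.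

*Example.* On $(\mathbb C^*)^2$ the group $H_2$ is generated by the torus $|x|=|y|=1$, over which $\frac{dx}x\wedge\frac{dy}y$ has period $(2\pi i)^2$. So $\lambda\frac{dx}x\wedge\frac{dy}y$ is rational in this sense if and only if $\lambda\in\mathbb Q$. Here $F^2\cap H_B^2(\mathbb Q(2))$ is one-dimensional over $\mathbb Q$.

**Definition 4 (symbols, tame symbols, dlog).** Let $\mathcal K_2$ be the Zariski sheaf of $K_2$ on $U$. For functions $f,g$ and a curve $D$ put $a=\mathrm{ord}_Df$, $b=\mathrm{ord}_Dg$. The tame symbol along $D$ is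
$$\partial_D\{f,g\}=(-1)^{ab}\,\frac{f^b}{g^a}\Big|_D\in\mathbb C(D)^* .$$
By the Gersten resolution, $\varGamma(U,\mathcal K_2)$ is the subgroup of $K_2(\mathbb C(U))$ of elements whose tame symbols along all curves of $U$ are trivial. The map $\mathrm{dlog}:\varGamma(U,\mathcal K_2)\to\varGamma(U,\Omega_U^2)$ sends $\{f,g\}$ to $\frac{df}f\wedge\frac{dg}g$.

*Example.* On $\mathbb C^2$ the symbol $\{x,y\}$ has tame symbol $1/y$ along $x=0$, so it is not a section of $\mathcal K_2$ there; on $(\mathbb C^*)^2$ it is. The symbol $\{x,1+xy\}$ is a section on $\mathbb C^2\setminus\{1+xy=0\}$: along $x=0$ the second entry equals $1$. The symbols below work for the same reason: wherever one entry has a zero or pole, the other entry equals $1$.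

**dlog gives log forms.** Let $p$ be a local equation of a curve $D\subset\bar X$ and write $f=p^af_0$, $g=p^bg_0$. At a general point of $D$,
$$\frac{df}f\wedge\frac{dg}g=\frac{dp}p\wedge\Big(a\frac{dg_0}{g_0}-b\frac{df_0}{f_0}\Big)+\frac{df_0}{f_0}\wedge\frac{dg_0}{g_0} .$$
So there is at most a simple pole, and with the convention that $\frac{dp}p\wedge\theta$ has residue $\theta|_D$,
$$\mathrm{Res}_D\,\mathrm{dlog}\,\xi=-\mathrm{dlog}\,\partial_D\xi. \tag{1}$$
If $D$ meets $U$ and $\xi\in\varGamma(U,\mathcal K_2)$, the residue is zero. Since $\Omega^2(\log\bar D)$ is a line bundle on a smooth surface, codimension one is enough. So $\mathrm{dlog}\,\xi$ is a log form.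

## 2. The space $V_n$ and the two theorems

Put
$$V_n:=F^2\cap H^2_B(U,\mathbb Q(2))\subset H^2(U,\mathbb C).$$
We take as given that classes of forms in $\mathrm{dlog}\,\varGamma(U,\mathcal K_2)$ lie in $V_n$. The image of dlog is thus a subgroup of a $\mathbb Q$-vector space, and $\mathrm{dlog}\,\varGamma(U,\mathcal K_2)\otimes\mathbb Q\hookrightarrow V_n$. In words: symbols produce log forms with rational periods. Are there others?

**Quoted result.** For $n=2,3,5,7,11,13,17,19,23,29$ the group $\mathrm{dlog}\,\varGamma(U,\mathcal K_2)$ has $\mathbb Z$-rank $2$, and it is generated by $\mathrm{dlog}\,\alpha$ and $\mathrm{dlog}\,\beta$ with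
$$\alpha=\Big\{\frac{Y-X}{Y+X},-\frac{t^n}{X^3}\Big\},\qquad \beta=\Big\{\frac{iY-(X+2/3)}{iY+(X+2/3)},-\frac{t^n+4/27}{(X+2/3)^3}\Big\}.$$

The question, stated as open in Masanori Asakura, "On dlog image of $K_2$ of elliptic surface minus singular fibers", arXiv:math/0511190 (2005), is: for each of these ten $n$, is $\dim_{\mathbb Q}V_n=2$? The answer is yes.

**Theorem A.** For every prime $n$, $\dim_{\mathbb Q}V_n\le2$. Hence, by the quoted result, $\dim_{\mathbb Q}V_n=2$ for $n=2,3,5,7,11,13,17,19,23,29$.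

**Theorem B.** For every $n\ge1$: $\dim_{\mathbb Q}V_n=2$ if $6\nmid n$, and $\dim_{\mathbb Q}V_n=4$ if $6\mid n$. Moreover $\mathrm{dlog}\,\varGamma(U,\mathcal K_2)\otimes\mathbb Q\cong V_n$ for every $n\ge1$. For $6\nmid n$, the symbols $\alpha,\beta$ span $V_n$ over $\mathbb Q$ (through their dlogs).

Theorem B does not use the quoted rank result.

Two pieces of notation stay fixed. The automorphism $\sigma:(X,Y,t)\mapsto(X,Y,\zeta t)$ acts on $\mathcal X$ and $U$. Fix $t_0$ with $t_0^n=-c$, put $t_j=\zeta^jt_0$, and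
$$\omega_k=\frac{t^k}{t^n+c}\,\frac{dt}t\wedge\frac{dX}Y,\qquad\sigma^*\omega_k=\zeta^k\omega_k .$$

## 3. Log forms as rational functions of $t$

**Lemma 1.** Every log form is $\eta=h(t)\,dt\wedge\frac{dX}Y=\sum_{k=0}^{n+\lfloor n/6\rfloor}a_k\omega_k$. Here $h$ has at most simple poles at $0$ and the $t_j$, and no other poles in $\mathbb C$. If $h\sim\mathrm{const}\cdot t^{l-1}$ at $\infty$, then $l\le n/6$, and $l<n/6$ if $6\mid n$.

*Proof.* **Step 1: reduce to a function of $t$.** Over $B\cap\mathbb C$ the form $dt\wedge dX/Y$ generates $\Omega^2$. So $\eta=h\,dt\wedge dX/Y$ with $h$ regular on $\pi^{-1}(B\cap\mathbb C)$, hence constant on the compact fibers: $h\in\mathcal O(B\cap\mathbb C)$.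

**Step 2: bound the poles at $\tau\in\{0,t_j\}$.** At a general point of the fiber component that meets the zero section, $Y\ne0$, $(t-\tau,X)$ are coordinates, and $\bar D=\{t=\tau\}$. A log form has at most a simple pole along $\bar D$, so $h$ has at most a simple pole at $\tau$.

**Step 3: bound the growth at $\infty$ when $6\nmid n$.** Put $t=r^{-6}$, $X=r^{-2n}x'$, $Y=r^{-3n}y'$. The equation becomes $y'^2=x'^3+r^{2n}x'^2+1$, a smooth family near $r=0$. The rational map from this family to $\bar X$ is a morphism at a general point of $\{r=0\}$, and there the preimage of $\bar D$ is contained in $\{r=0\}$. So log forms pull back to log forms. Modulo $dr$ we have $dX/Y=r^n\,dx'/y'$, and $dt=-6r^{-7}dr$. So $\eta$ pulls back to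
$$-6\,h(r^{-6})\,r^{n-7}\,dr\wedge\frac{dx'}{y'}\sim\mathrm{const}\cdot r^{n-6l-1}\,dr\wedge\frac{dx'}{y'} .$$
A simple pole at most means $n-6l\ge0$.

**Step 4: bound the growth at $\infty$ when $6\mid n$.** Now $\infty\in B$. With $X=s^{-n/3}x$, $Y=s^{-n/2}y$ we have $dX/Y=s^{n/6}dx/y$ modulo $ds$ and $dt=-s^{-2}ds$, so $\eta\sim\mathrm{const}\cdot s^{n/6-l-1}ds\wedge dx/y$. It must be regular, so $l\le n/6-1$.

**Step 5: conclude.** By Steps 1 and 2, $h=P(t)/(t(t^n+c))$ with a polynomial $P=\sum a_kt^k$ of degree $n+l\le n+\lfloor n/6\rfloor$. $\square$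

**Consequence.** If $n/6<k<5n/6$, then $\omega_k$ is the only $\omega_l$ with $0\le l\le n+\lfloor n/6\rfloor$ and $l\equiv k$ mod $n$. Indeed $k-n<0$ and $k+n>n+n/6$.

We also need a converse: when does $h\,dt\wedge dX/Y$ extend over a singular fiber of $\mathcal X$?

**Lemma 2.** (a) The form $dt\wedge dX/Y$ is regular on all of $\mathcal X$ over $\mathbb C=\mathbb P^1\setminus\{\infty\}$. (b) If $h$ is a rational function with $h\sim\mathrm{const}\cdot t^{l-1}$ at $\infty$ and $l<n/6$, then $h\,dt\wedge dX/Y$ extends holomorphically over the fiber of $\mathcal X$ at $\infty$.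

*Proof.* **Step 1: (a) away from the nodes of the Weierstrass fibers.** Where $Y\ne0$ use the coordinates $(t,X)$. Where $3X^2+2X\ne0$ use $dX/Y\equiv2\,dY/(3X^2+2X)$ modulo $dt$. Along the zero section $dX/Y$ is a regular relative differential. The points left out have $Y=0=3X^2+2X$; these are the singular points of the fibers, namely the nodes over $0$ and over the $t_j$.

**Step 2: (a) at the node over $t=0$.** The purpose is to write the form in the charts of the resolution. Put $\tilde x=X\sqrt{1+X}$, $u=Y-\tilde x$, $v=Y+\tilde x$. The Weierstrass surface is $uv=t^n$. On fibers $Y\,dY=\tilde x\,d\tilde x$, so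
$$du=\Big(\frac{\tilde x}Y-1\Big)d\tilde x=-u\,\frac{d\tilde x}Y,$$
and $dX/Y$ is a holomorphic unit times $du/u$ modulo $dt$. The minimal resolution of $uv=t^n$ is covered by charts with coordinates $(p,q)$,
$$t=pq,\quad u=p^iq^{i+1},\quad v=p^{n-i}q^{n-i-1},\qquad0\le i\le n-1 .$$
There
$$dt\wedge\frac{du}u=(q\,dp+p\,dq)\wedge\Big(i\frac{dp}p+(i+1)\frac{dq}q\Big)=(i+1)\,dp\wedge dq-i\,dp\wedge dq=dp\wedge dq,$$
which is regular.

**Step 3: (a) at the node over $t_j$.** We move this node to the origin. Put $X=-\frac23-X'$, $Y=iY'$. Since $X^3+X^2+t^n=(X+\frac23)^2(X-\frac13)+t^n+c$ (expand the product), the equation becomes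
$$Y'^2=X'^3+X'^2+e',\qquad e'=-(t^n+c),\qquad\frac{dX}Y=i\,\frac{dX'}{Y'} . \tag{2}$$
Here $e'$ is a local coordinate on the base at $t_j$. So Step 2 applies with $t$ replaced by $e'$ and $n$ by $1$.

**Step 4: (b).** If $6\mid n$, then by the computation in Step 4 of Lemma 1 the form has exponent $n/6-l-1\ge0$, so it is regular. Let $6\nmid n$. Over a small punctured disc around $\infty$, the base change $t=r^{-6}$ is an étale cover of degree $6$. By Step 3 of Lemma 1 the pull-back of the form has exponent $n-6l-1\ge0$, so it is holomorphic on the smooth proper family $y'^2=x'^3+r^{2n}x'^2+1$, including $r=0$. Hence $\int|\eta\wedge\bar\eta|<\infty$ over the preimage in $\mathcal X$ of a punctured neighborhood of $\infty$. A square-integrable holomorphic 2-form $\eta$ on the complement of a divisor in a smooth surface extends. Indeed, at a smooth point of the divisor $\{p=0\}$ write $\eta=\sum_if_i(q)p^i\,dp\wedge dq$; then $\int|\eta\wedge\bar\eta|$ is, up to a constant, the sum over $i$ of $\int|f_i|^2$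 times $\int|p|^{2i}$, and the latter diverges for $i\le-1$, so $f_i=0$ for $i<0$. The remaining isolated points are covered by Hartogs. $\square$

## 4. The symbols $\alpha$ and $\beta$

**Proposition 3.** For every $n\ge1$, $\alpha,\beta\in\varGamma(U,\mathcal K_2)$, and
$$\mathrm{dlog}\,\alpha=-n\,\frac{dt}t\wedge\frac{dX}Y,\qquad\mathrm{dlog}\,\beta=\frac{i\,n\,t^{n-1}dt}{t^n+c}\wedge\frac{dX}Y .$$

*Proof.* **Step 1: the tame symbols of $\alpha$ on $U$.** Let $f,g$ be its entries. On $Y=\pm X$ we have $X^3=-t^n$, so $g=1$. On $X=0$ (where $Y^2=t^n\ne0$ over $B\cap\mathbb C$) and on the zero section (where $X/Y$ vanishes) we have $f=1$. If $6\mid n$, consider also the fiber at $\infty$: there $f=\frac{y-s^{n/6}x}{y+s^{n/6}x}$ equals $1$ on $s=0$ and $g=-1/x^3$ is generically a unit. There are no other zeros or poles on $U$, so all tame symbols are trivial.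

**Step 2: the tame symbols of $\beta$.** In the coordinates (2), $iY=-Y'$ and $X+\frac23=-X'$. So $\beta=\{\frac{Y'-X'}{Y'+X'},-\frac{e'}{X'^3}\}$ on $Y'^2=X'^3+X'^2+e'$: the same shape with $e'$ in place of $t^n$, and $e'\neq0$ on the finite part of $B$. The check of Step 1 applies. If $6\mid n$, then $X'=s^{-n/3}(-x-\frac23s^{n/3})$ and $Y'=s^{-n/2}(-iy)$, so on $s=0$ the first entry is $1$, and the second is $-1/x^3$ there, generically a unit.

**Step 3: $\mathrm{dlog}\,\alpha$.** Put $q=Y/X$, so $q^2=X+1+t^n/X^2$ and $\mathrm{dlog}f=\frac{2\,dq}{q^2-1}$. From $2q\,dq=(1-\frac{2t^n}{X^3})dX+\frac{n t^n}{X^2}\frac{dt}t$ and $q(q^2-1)=\frac{Y(X^3+t^n)}{X^3}$,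
$$\mathrm{dlog}f=\frac{(X^3-2t^n)\,dX+n\,t^nX\,\frac{dt}t}{Y(X^3+t^n)} .$$
Wedging with $\mathrm{dlog}\,g=n\frac{dt}t-3\frac{dX}X$ gives
$$\mathrm{dlog}\,\alpha=\frac{-n\big[(X^3-2t^n)+3t^n\big]}{Y(X^3+t^n)}\,\frac{dt}t\wedge dX=-n\,\frac{dt}t\wedge\frac{dX}Y .$$

**Step 4: $\mathrm{dlog}\,\beta$.** The same computation with $n\,dt/t=d(t^n)/t^n$ replaced by $de'/e'$ gives $-\frac{de'}{e'}\wedge\frac{dX'}{Y'}$. Insert $\frac{de'}{e'}=\frac{nt^{n-1}dt}{t^n+c}$ and $\frac{dX'}{Y'}=-i\frac{dX}Y$. $\square$

These forms are linearly independent, since they have different poles. So $\dim V_n\ge2$ for every $n$. Everything else is about upper bounds, until the last section.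

## 5. Two vanishing cycles of the fiber and their monodromy

Put $z=-t^n/c$ and $E_z:\ Y^2=X^3+X^2-cz$. The fiber over $t$ is $E_z$, and for $t=t_0s$ we have $z=s^n$. The singular fibers in $\mathbb C$ sit over $z=0$ and $z=1$. Let $(x)_m=x(x+1)\cdots(x+m-1)$, let $\psi=\Gamma'/\Gamma$, and put
$$F(z)=\sum_{m\ge0}c_mz^m,\quad c_m=\frac{(1/6)_m(5/6)_m}{m!^2},\qquad\Lambda=2\psi(1)-\psi(\tfrac16)-\psi(\tfrac56).$$

**Step 1: the cycle $\delta_0$, which vanishes at $z=0$, and its period.** For small $z$ let $\delta_0$ be the lift to $E_z$ of a fixed circle $|X|=\rho<1$ on the branch $Y=X(1+X)^{1/2}\bigl(1-\frac{cz}{X^2(1+X)}\bigr)^{1/2}$, which is single-valued there. Expanding,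
$$\int_{\delta_0}\frac{dX}Y=\oint\sum_m\frac{(1/2)_m}{m!}(cz)^mX^{-2m-1}(1+X)^{-m-\frac12}dX .$$
The coefficient of $X^{2m}$ in $(1+X)^{-m-1/2}$ is $(m+\frac12)_{2m}/(2m)!$, and $(\frac12)_m(m+\frac12)_{2m}=(\frac12)_{3m}$. So the integral is $2\pi i\sum_m\frac{(1/2)_{3m}}{m!(2m)!}(cz)^m$. Now $(\frac12)_{3m}=27^m(\frac16)_m(\frac12)_m(\frac56)_m$ and $(2m)!=4^mm!(\frac12)_m$, and $c\cdot27/4=1$. Hence
$$\int_{\delta_0}\frac{dX}Y=2\pi i\,F(z).$$

**Step 2: the cycle $\delta_1$, which vanishes at $z=1$.** In terms of $z$, the substitution (2) is an isomorphism $E_z\cong E_{1-z}$, $Y'^2=X'^3+X'^2-c(1-z)$, with $dX/Y=i\,dX'/Y'$. Transporting $-\delta_0(1-z)$ gives, for $z$ near $1$, a cycle $\delta_1$ on $E_z$ with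
$$\int_{\delta_1}\frac{dX}Y=i\cdot(-1)\cdot2\pi iF(1-z)=2\pi F(1-z).$$
Continue $\delta_0$ and $\delta_1$ as flat sections to $z\in(0,1)$; the two period formulas hold there.

**Step 3: connect $z=0$ to $z=1$.** Recall the connection formula (DLMF 15.8.10): for $|1-z|<1$, $|\arg(1-z)|<\pi$,
$$\Gamma(a)\Gamma(b)\frac{{}_2F_1(a,b;a+b;z)}{\Gamma(a+b)}=\sum_{m\ge0}\frac{(a)_m(b)_m}{m!^2}\bigl(2\psi(m+1)-\psi(a+m)-\psi(b+m)-\log(1-z)\bigr)(1-z)^m .$$
Take $a=\frac16$, $b=\frac56$, so $F={}_2F_1(\frac16,\frac56;1;\cdot)$ and $\Gamma(\frac16)\Gamma(\frac56)=\pi/\sin\frac\pi6=2\pi$. The $m=0$ bracket is $\Lambda-\log(1-z)$. Hence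
$$F(z)=\frac1{2\pi}\big[(\Lambda-\log(1-z))F(1-z)+R(1-z)\big], \tag{3}$$
where $R$ is holomorphic on the unit disc and $R(0)=0$. In particular $F(u)=O(1+\log\frac1{1-u})$ on $(0,1)$.

**Step 4: read off the monodromy.** Let $T_0,T_1$ be transport along counterclockwise loops in the $z$-plane around $0,1$, based on $(0,1)$. Around $z=1$, $\log(1-z)$ gains $2\pi i$, so by (3) the function $2\pi iF(z)$ continues to $2\pi iF(z)+2\pi F(1-z)$. By (3) with $z\leftrightarrow1-z$, $2\pi F(1-z)=(\Lambda-\log z)F(z)+R(z)$, and around $z=0$ this continues to $2\pi F(1-z)-2\pi iF(z)$. The period map $H_1(E_z,\mathbb Z)\to\mathbb C$ is injective, so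
$$T_0\delta_0=\delta_0,\quad T_1\delta_1=\delta_1,\quad T_1\delta_0=\delta_0+\delta_1,\quad T_0\delta_1=\delta_1-\delta_0. \tag{4}$$

## 6. Tubes, residues, and the bound $n+1$

**Definition 5 (twisted 1-chain).** A *twisted 1-chain* is a finite sum $\sum\gamma_i\otimes\delta_i$, where $\gamma_i$ is a path in $B$ and $\delta_i$ is a flat section along $\gamma_i$ of the groups $H_1(\,\cdot\,,\mathbb Z)$ of the fibers. Its boundary is the sum of end values minus initial values in $\bigoplus_vH_1(E_v,\mathbb Z)$, where $v$ runs over the vertices and $E_v$ is the fiber over $v$.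

Transporting a 1-cycle that represents $\delta_i$ along $\gamma_i$ sweeps out a 2-chain in $U$. Orient it so that
$$\int h\,dt\wedge\frac{dX}Y=\int_{\gamma_i}h\Big(\int_{\delta_i}\frac{dX}Y\Big)dt .$$
With one global sign, its boundary is the end 1-cycle minus the initial one. If the twisted boundary is zero, the boundary of the total 2-chain is a sum of null-homologous 1-cycles in the fibers over the vertices. Close it by 2-chains inside these fibers. This gives a class in $H_2(U,\mathbb Z)$. The form $h\,dt\wedge dX/Y$ vanishes on fibers, so the closing chains, however chosen, do not contribute to its period. The automorphism acts by $\sigma(\gamma\otimes\delta)=\sigma\gamma\otimes\sigma_*\delta$, and $\int_{\sigma C}\omega_k=\zeta^k\int_C\omega_k$.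

*Example: two tubes.* Use the coordinate $s=t/t_0$. Let $T$ be a small counterclockwise circle around $s=1$ with coefficient $\delta_1$; here $z=s^n$ turns once around $1$, and $T_1\delta_1=\delta_1$. Let $T_*$ be a small counterclockwise circle around $t=0$ with coefficient $\delta_0$; here $z$ turns $n$ times around $0$, and $T_0^n\delta_0=\delta_0$. So both have boundary zero.

The forms of Lemma 1 have simple poles and $F(0)=1$. Since $\sigma$ is the identity in the coordinates $(X,Y)$, the period of $dX/Y$ over $\sigma^j_*\delta_1$ is again $2\pi F(1-z)$. Hence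
$$\int_{\sigma^jT}\eta=2\pi i\cdot2\pi\,\mathrm{Res}_{t_j}h,\qquad\int_{T_*}\eta=2\pi i\cdot2\pi i\,\mathrm{Res}_0h. \tag{5}$$
For $\eta\in V_n$ put
$$p_j=(2\pi i)^{-2}\int_{\sigma^jT}\eta=\tfrac1i\mathrm{Res}_{t_j}h\in\mathbb Q,\qquad p_*=(2\pi i)^{-2}\int_{T_*}\eta=\mathrm{Res}_0h\in\mathbb Q .$$
For $\mathrm{dlog}\,\alpha$: $p_*=-n$ and all $p_j=0$. For $\mathrm{dlog}\,\beta$: $\mathrm{Res}_{t_j}h=i$, so $p_*=0$ and all $p_j=1$.

**Proposition 4.** If $\eta\in V_n$ has $p_*=0$ and all $p_j=0$, then $\eta=0$.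

*Proof.* **Step 1: extend $\eta$ to $\mathcal X$.** By (5), $h$ has no poles at $0$ and the $t_j$. So by Lemma 1, $h=\sum b_lt^{l-1}$ over $1\le l\le n/6$, and always $l<n/6$ (if $6\nmid n$, because $n/6$ is not an integer). By Lemma 2, $\eta$ extends to $\tilde\eta\in H^0(\mathcal X,\Omega^2)$.

**Step 2: a real class of type $(2,0)$ is zero.** Since $(2\pi i)^2$ is real, $[\eta]$ is a real class on $U$. So $[\tilde\eta]-\overline{[\tilde\eta]}$ lies in the kernel of $H^2(\mathcal X,\mathbb C)\to H^2(U,\mathbb C)$. This kernel is the image of $H^2_{\mathcal X\setminus U}(\mathcal X,\mathbb C)$, so it is spanned by classes of fiber components, which are of type $(1,1)$. But $[\tilde\eta]$ is of type $(2,0)$ and its conjugate of type $(0,2)$. The Hodge decomposition gives $[\tilde\eta]=0$, so $\tilde\eta=0$. $\square$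

**The case $n=1$, by hand.** Here $V_1\hookrightarrow\mathbb Q^2$ via $(p_*,p_0)$, and $\mathrm{dlog}\,\alpha,\mathrm{dlog}\,\beta$ are independent. So $\dim V_1=2$, and nothing more is needed.

**Where residues stop.** For general $n$ the first thing to try is the same: record the $n+1$ rational numbers $(p_*,p_0,\dots,p_{n-1})$. This gives $\dim V_n\le n+1$, and tubes alone can give no more. Indeed for *every* vector in $\mathbb Q^{n+1}$ the form
$$\Big(\frac{p_*}t+\sum_j\frac{i\,p_j}{t-t_j}\Big)dt\wedge\frac{dX}Y$$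
is a log form with these residues. Check: at the node over $0$ the charts of Lemma 2 give $\frac1t\,dt\wedge\frac{dX}Y=\text{unit}\cdot\frac{dp\wedge dq}{pq}$, with logarithmic poles, and likewise at the $t_j$; elsewhere over $0,t_j$ the simple pole is along a smooth divisor; logarithmic forms stay logarithmic after blow-up; and at $\infty$ we have $l\le0<n/6$, so Lemma 2(b) applies. For $n=2$, the vector $p_*=0$, $p_0=1$, $p_1=-1$ gives
$$\Big(\frac i{t-t_0}-\frac i{t-t_1}\Big)dt\wedge\frac{dX}Y=\frac{2it_0\,dt}{t^2+c}\wedge\frac{dX}Y=2it_0\,\omega_1,$$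
whose tube periods are all rational multiples of $(2\pi i)^2$. To show that no nonzero multiple of it is rational, we need a cycle that is not a tube.

## 7. A cycle built from the unipotent monodromy

We look for a closed twisted 1-chain that runs between $0$ and $t_0$. Let $0<b<1$, and write $\delta$ for $[b]\otimes\delta$, a coefficient over the vertex $s=b$.

**Step 1: the building blocks.** Let $c_1$ be the path from $s=b$ along the real axis to near $1$, once counterclockwise around $1$, and back to $b$, with initial coefficient $\delta_0$. By (4) the final coefficient is $\delta_0+\delta_1$, so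
$$\partial c_1=\delta_1 .$$
For $i=0,1$ let $\alpha_i$ be the arc $s=be^{i\varphi}$ (here, in the exponent, $i=\sqrt{-1}$), $0\le\varphi\le2\pi/n$, with initial coefficient $\delta_i$. It runs from the vertex $b$ to the vertex $\zeta b$, and $z=s^n$ turns once counterclockwise around $0$. The fibers over $t$ and $\zeta t$ have the same equation, and $\sigma$ is the identity in $(X,Y)$. So the end value is $\sigma_*(T_0\delta_i)$, and by (4)
$$\partial\alpha_0=(\sigma-1)\delta_0,\qquad\partial\alpha_1=\sigma(\delta_1-\delta_0)-\delta_1=(\sigma-1)\delta_1-\sigma\delta_0 .$$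

**Step 2: close up in two rounds.** First cancel $\delta_1$: the chain $(\sigma-1)c_1-\alpha_1$ has boundary $\sigma\delta_0$. The arc $\alpha_1$ does not close it because $T_0\delta_1\ne\delta_1$; but the leftover $\delta_0$ is invariant, so one more application of $\sigma-1$ lets $\alpha_0$ cancel it. Define
$$\Gamma:=(\sigma-1)^2c_1-(\sigma-1)\alpha_1-\sigma\alpha_0 .$$
Its boundary is $(\sigma-1)^2\delta_1-(\sigma-1)\big[(\sigma-1)\delta_1-\sigma\delta_0\big]-\sigma(\sigma-1)\delta_0=0$. So $\Gamma$ gives a class in $H_2(U,\mathbb Z)$.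

**Step 3: the periods over $\Gamma$ do not depend on $b$.** We will let $b\to0$, so this matters. Let $0<b'<b$ and let $I_i$ be the segment from $s=b'$ to $s=b$ with coefficient $\delta_i$. Passing from $b$ to $b'$ changes $c_1$ by $I_0$ on the way out and $-(I_0+I_1)$ on the way back, in total by $-I_1$. On the sector $b'\le|s|\le b$, $0\le\arg s\le2\pi/n$, the 1-form $h(\int_{\delta_i}\frac{dX}Y)dt$ is holomorphic; along the ray $\arg s=2\pi/n$ the coefficient is $\sigma_*T_0\delta_i$. Cauchy's theorem shows that the integrals over $\alpha_0$ and $\alpha_1$ change by those over $I_0-\sigma I_0$ and $I_1-\sigma(I_1-I_0)=(1-\sigma)I_1+\sigma I_0$. The total change is the integral over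
$$-(\sigma-1)^2I_1-(\sigma-1)\big[(1-\sigma)I_1+\sigma I_0\big]-\sigma(1-\sigma)I_0=0 .$$

## 8. The ratio of the periods over $\Gamma$ and $T$

For all $l$ put $\tau_l=\int_T\omega_l$ and $\gamma_l=\int_\Gamma\omega_l$. Let $0<k<n$ and $a=k/n$. On the ray $s>0$ we have $t^k=t_0^kz^a$ with $z^a>0$, $dt/t=dz/(nz)$ and $t^n+c=c(1-z)$. So
$$\omega_k=\kappa_k\,\frac{z^{a-1}dz}{1-z}\wedge\frac{dX}Y,\qquad\kappa_k=\frac{t_0^k}{nc}\ne0 .$$

**Step 1: the tube.** The residue of $\frac1{1-z}$ at $1$ is $-1$, so
$$\tau_k=\kappa_k\oint z^{a-1}\,2\pi F(1-z)\frac{dz}{1-z}=-4\pi^2i\,\kappa_k .$$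

**Step 2: the arcs disappear.** On the arcs $|z|=b^n$ and $0\le\arg z\le2\pi$. The continued periods $2\pi iF(z)$ and $2\pi F(1-z)=(\Lambda-\log z)F(z)+R(z)$ are $O(1+\log\frac1b)$. So the arc integrals of $\omega_k$ are $O(b^k(1+\log\frac1b))\to0$ as $b\to0$. Since $\gamma_k$ does not depend on $b$,
$$\gamma_k=(\zeta^k-1)^2G_k,\qquad G_k=\lim_{b\to0}\int_{c_1}\omega_k .$$

**Step 3: compute $G_k$.** Take a circle of radius $\varepsilon$ around $z=1$. The way out carries $2\pi iF(z)$, the way back $2\pi iF(z)+2\pi F(1-z)$, so the first function cancels on the segment. What remains does not depend on $\varepsilon$: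
$$\frac{G_k}{\kappa_k}=\lim_{\varepsilon\to0}\Big[\int_{z=1-\varepsilon e^{i\theta},\,0\le\theta\le2\pi}z^{a-1}\,2\pi iF(z)\frac{dz}{1-z}-2\pi\int_0^{1-\varepsilon}z^{a-1}F(1-z)\frac{dz}{1-z}\Big].$$
On the circle $\frac{dz}{1-z}=-i\,d\theta$ and $\log(1-z)=\log\varepsilon+i\theta$. By (3) the first term is
$$\int_0^{2\pi}(\Lambda-\log\varepsilon-i\theta)\,d\theta+o(1)=2\pi(\Lambda-\log\varepsilon)-2\pi^2i+o(1).$$
For the second term define, for $a>0$,
$$C(a):=\lim_{\varepsilon\to0}\Big[\int_0^{1-\varepsilon}z^{a-1}F(1-z)\frac{dz}{1-z}+\log\varepsilon\Big]=\int_0^1\big[(1-u)^{a-1}F(u)-1\big]\frac{du}u .$$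
(Put $u=1-z$ and $\log\varepsilon=-\int_\varepsilon^1du/u$. The integral converges at $u=0$ because the bracket is $O(u)$, and at $u=1$ because $F(u)=O(1+\log\frac1{1-u})$ and $a>0$.) So $G_k/\kappa_k=2\pi(\Lambda-C(a))-2\pi^2i$. Dividing by $\tau_k/\kappa_k=-4\pi^2i$,
$$\frac{\gamma_k}{\tau_k}=(\zeta^k-1)^2\Big[\frac12+\frac i{2\pi}\Big(\Lambda-C\big(\tfrac kn\big)\Big)\Big],\qquad0<k<n. \tag{6}$$
Note that $\Lambda$ and $C(k/n)$ are real.

**Step 4: a series for $C$.** This is used twice below. By the textbook formula $\psi(x)-\psi(1)=\int_0^1\frac{1-v^{x-1}}{1-v}dv$, with $v=1-u$,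
$$\int_0^1\big[(1-u)^{x-1}-1\big]\frac{du}u=\psi(1)-\psi(x),\qquad x>0. \tag{7}$$
Split $(1-u)^{a-1}F(u)-1=[(1-u)^{a-1}-1]+(1-u)^{a-1}\sum_{m\ge1}c_mu^m$. By Tonelli and the Beta integral,
$$C(a)=\psi(1)-\psi(a)+\sum_{m\ge1}c_m\frac{\Gamma(m)\Gamma(a)}{\Gamma(m+a)} . \tag{8}$$
Also, for $0<y<1$, expanding $(1-u)^{-y}=\sum\frac{(y)_m}{m!}u^m$ and using (7) with $x=1-y$,
$$\sum_{m\ge1}\frac{(y)_m}{m!}\cdot\frac1m=\int_0^1\big[(1-u)^{-y}-1\big]\frac{du}u=\psi(1)-\psi(1-y). \tag{9}$$

## 9. The case $n=2$, and what odd $n$ asks for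

For $\eta=\sum a_k\omega_k\in V_n$ put
$$q_j=(2\pi i)^{-2}\int_{\sigma^j\Gamma}\eta\in\mathbb Q,\quad A_k=\frac1n\sum_{j=0}^{n-1}\zeta^{-jk}p_j,\quad B_k=\frac1n\sum_{j=0}^{n-1}\zeta^{-jk}q_j .$$
Since $\int_{\sigma^jT}\omega_l=\zeta^{jl}\tau_l$ and $\int_{\sigma^j\Gamma}\omega_l=\zeta^{jl}\gamma_l$, the Fourier coefficient at $k$ collects the $l\equiv k$ mod $n$. By the Consequence of Lemma 1,
$$a_k\tau_k=(2\pi i)^2A_k,\qquad a_k\gamma_k=(2\pi i)^2B_k\qquad\text{for }\tfrac n6<k<\tfrac{5n}6. \tag{10}$$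
So if $a_k\ne0$, then (as $\tau_k\ne0$) $A_k\ne0$ and $\gamma_k/\tau_k=B_k/A_k\in\mathbb Q(\zeta)$.

**The case $n=2$, by hand.** Take $k=1$, $\zeta=-1$. Then $A_1,B_1$ are rational, so $a_1\ne0$ would make $\gamma_1/\tau_1$ rational. By (6), $\gamma_1/\tau_1=2+\frac{2i}\pi(\Lambda-C(\frac12))$, so we would get $C(\frac12)=\Lambda$. This is false. Since $(\frac16+j)(\frac56+j)=(j+\frac12)^2-\frac19<(j+\frac12)^2$, we have $c_m<\big((\frac12)_m/m!\big)^2$ for $m\ge1$. And $\Gamma(m)\Gamma(\frac12)/\Gamma(m+\frac12)=(m-1)!/(\frac12)_m$. So by (8) and (9)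
$$C(\tfrac12)<\psi(1)-\psi(\tfrac12)+\sum_{m\ge1}\frac{(1/2)_m}{m!}\cdot\frac1m=2\psi(1)-2\psi(\tfrac12)<2\psi(1)-\psi(\tfrac16)-\psi(\tfrac56)=\Lambda,$$
the last inequality because $\psi$ is strictly concave on $(0,\infty)$. Hence $a_1=0$ and $A_1=0$, i.e. $p_0=p_1$. With Proposition 4, $\dim V_2\le2$.

**Where this stops for $n=3$.** Take $k=1$. Now $B_1/A_1$ is only known to lie in $\mathbb Q(\zeta)=\mathbb Q(\sqrt{-3})$, and $(\zeta-1)^2=-3\zeta$ does too. By (6) the condition $a_1\ne0$ becomes $\frac{\Lambda-C(1/3)}{2\pi}\in\sqrt3\,\mathbb Q$. No inequality excludes that; using $k=1$ alone, one would have to prove an irrationality statement about $C(\frac13)$. For $n=2$ we were helped by $k=n-k$, which made the ratio real.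

The way around is to use $k$ and $n-k$ *together*. Since the $p_j,q_j$ are rational,
$$A_{n-k}=\overline{A_k},\qquad B_{n-k}=\overline{B_k}. \tag{11}$$
So complex conjugation ties $\gamma_{n-k}/\tau_{n-k}$ to $\gamma_k/\tau_k$, and by (6) this is one *real* equation between $C(\frac kn)$ and $C(1-\frac kn)$. A real equation can be excluded by an inequality.

## 10. The inequality $C(a)+C(1-a)<2\Lambda$

**Lemma 5.** $C(a)+C(1-a)<2\Lambda$ for $\frac16<a<\frac56$. For $a=\frac16$ and $a=\frac56$ there is equality.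

*Proof.* **Step 1: convexity reduces everything to the endpoints.** For each $u\in(0,1)$ the function $a\mapsto(1-u)^{a-1}$ is strictly convex, and $F(u)>0$. So $C$ is strictly convex on $(0,\infty)$, and $H(a)=C(a)+C(1-a)$ is strictly convex on $(0,1)$. If $H(\frac16)=H(\frac56)=2\Lambda$, then $H<2\Lambda$ strictly between.

**Step 2: evaluate at the endpoints.** For $a=\frac16$ we have $\Gamma(m+\frac16)=(\frac16)_m\Gamma(\frac16)$, so the factor $(\frac16)_m$ of $c_m$ cancels in (8), and by (9) with $y=\frac56$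
$$\sum_{m\ge1}c_m\frac{\Gamma(m)\Gamma(\frac16)}{\Gamma(m+\frac16)}=\sum_{m\ge1}\frac{(5/6)_m}{m!}\cdot\frac1m=\psi(1)-\psi(\tfrac16).$$
So $C(\frac16)=2(\psi(1)-\psi(\frac16))$. For $a=\frac56$ the factor $(\frac56)_m$ cancels, and (9) with $y=\frac16$ gives $C(\frac56)=2(\psi(1)-\psi(\frac56))$. The sum is $2\Lambda$. $\square$

## 11. Vanishing in the middle range, and Theorem A

**Proposition 6.** Let $\eta=\sum a_k\omega_k\in V_n$. If $n/6<k<5n/6$, then $a_k=0$ and $A_k=0$.

*Proof.* The index $n-k$ is in the same range, so (10) holds for both $k$ and $n-k$. Suppose $a_k\ne0$. Then $A_k\ne0$, hence $A_{n-k}=\overline{A_k}\ne0$, hence $a_{n-k}\ne0$, and by (11)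
$$\frac{\gamma_{n-k}}{\tau_{n-k}}=\frac{B_{n-k}}{A_{n-k}}=\overline{\Big(\frac{B_k}{A_k}\Big)}=\overline{\Big(\frac{\gamma_k}{\tau_k}\Big)} .$$
Insert (6) on both sides and divide by $(\zeta^{-k}-1)^2=\overline{(\zeta^k-1)^2}\ne0$:
$$\frac12+\frac i{2\pi}\big(\Lambda-C(1-\tfrac kn)\big)=\frac12-\frac i{2\pi}\big(\Lambda-C(\tfrac kn)\big).$$
So $C(\frac kn)+C(1-\frac kn)=2\Lambda$, which contradicts Lemma 5. Hence $a_k=0$, and $A_k=0$ by (10). $\square$

**Proof of Theorem A.** **Step 1: find an index in the middle range.** Let $n$ be prime. For $n=2,3$ take $k=1$. For $n\ge5$ take $k=(n-1)/2$; then $n/6<k$ because $n<3n-3$, and $k<n/2<5n/6$.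

**Step 2: all $p_j$ are equal.** By Proposition 6, $\sum_{j=0}^{n-1}p_j\zeta^{-jk}=0$ with $p_j\in\mathbb Q$. Since $\zeta^{-k}$ is a primitive $n$-th root of unity and $n$ is prime, its minimal polynomial is $1+x+\dots+x^{n-1}$. So all $p_j$ are equal.

**Step 3: count.** By Proposition 4 the map $V_n\to\mathbb Q^2$, $\eta\mapsto(p_*,p_0)$, is injective. So $\dim V_n\le2$. For the ten listed $n$, $V_n$ contains $\mathrm{dlog}\,\varGamma(U,\mathcal K_2)\otimes\mathbb Q$, which has dimension $2$ by the quoted result. Hence $\dim_{\mathbb Q}V_n=2$. $\blacksquare$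

Note what happens for $n=7$: Proposition 6 covers only $k=2,3,4,5$, and $k=1,6$ are outside the range. It is the rationality of the $p_j$ that carries the vanishing of one $A_k$ to all $k\ne0$.

## 12. The upper bound of Theorem B: which orders $d$ meet the middle range

**Step 1: Galois conjugation spreads the vanishing.** Since the $p_j$ are rational, the automorphism $\zeta\mapsto\zeta^g$ of $\mathbb Q(\zeta)$ sends $A_k$ to $A_{gk}$. As $(\mathbb Z/n)^*\to(\mathbb Z/d)^*$ is surjective, the $A_k$ with $k$ of a given order $d$ in $\mathbb Z/n$ are permuted transitively. So if one of them is zero, all are.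

**Step 2: for every $d\ge2$ with $d\ne6$ there is $j$ prime to $d$ with $\frac16<\frac jd<\frac56$.**

* $d$ odd: $j=\frac{d-1}2$, so $d=2j+1$, and $\frac13\le\frac jd<\frac12$.
* $d=2$: $j=1$.
* $4\mid d$: $j=\frac d2-1$ is odd, $\gcd(j,2j+2)=\gcd(j,2)=1$, and $\frac14\le\frac jd<\frac12$.
* $d\equiv2$ mod $4$, $d\ge10$: $j=\frac d2-2$ is odd, $\gcd(j,2j+4)=\gcd(j,4)=1$, and $\frac3{10}\le\frac jd<\frac12$.

For $d=6$ the only candidates are $j=1,5$, exactly the endpoints $\frac16,\frac56$, where Lemma 5 has equality and gives no contradiction.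

**Step 3: count.** If $d\mid n$, $d\ge 2$, $d\ne6$, then $k=jn/d$ has order $d$ and lies in the middle range, so $A_k=0$ by Proposition 6. With Step 1, $A_k=0$ unless $k$ has order $1$ or $6$. Now $\mathbb Q[\mathbb Z/n]\cong\bigoplus_{d\mid n}\mathbb Q(e^{2\pi i/d})$, so $(p_j)$ lies in a $\mathbb Q$-space of dimension $1$ if $6\nmid n$, and $1+\varphi(6)=3$ if $6\mid n$. Adding $p_*$ and using Proposition 4,
$$\dim V_n\le2\ \ (6\nmid n),\qquad\dim V_n\le4\ \ (6\mid n).$$

For $6\nmid n$ this settles everything. By Proposition 3, $\mathrm{dlog}\,\alpha$ and $\mathrm{dlog}\,\beta$ are independent elements of $V_n$, so $V_n=\mathbb Q\,\mathrm{dlog}\,\alpha\oplus\mathbb Q\,\mathrm{dlog}\,\beta$ and $\mathrm{dlog}\,\varGamma(U,\mathcal K_2)\otimes\mathbb Q\cong V_n$.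

## 13. Two more classes when $6\mid n$, from the rational surface $\mathcal X_6$

It remains to show that $\mathrm{dlog}\,\varGamma(U,\mathcal K_2)$ has rank at least $4$ when $6\mid n$. Write $\mathcal X_n,U_n,B_n$ to show the dependence on $n$. First let $n=6$ and $\mathcal X=\mathcal X_6$, so $\zeta=e^{2\pi i/6}$. Let $\Phi_6(x)=x^2-x+1$ be the sixth cyclotomic polynomial, and for a $\mathbb Q[\mu_6]$-module $M$ let $M_{(6)}$ be the part killed by $\Phi_6(\sigma)$.

*Example.* Identify $m=(m_0,\dots,m_5)$ with $\sum m_j\sigma^j\in\mathbb Q[\mu_6]$. The condition $\Phi_6(\sigma)m=0$ reads $m_j=m_{j-1}-m_{j-2}$ with indices mod $6$. So $\mathbb Q[\mu_6]_{(6)}$ has dimension $2$, with basis $(1,1,0,-1,-1,0)$ and $(0,1,1,0,-1,-1)$.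

The plan: on each nodal fiber over $t_j$ there is a natural function $u_j$, and it defines a class in $H^1(\mathcal X,\mathcal K_2)$. Combinations of these classes that vanish are tame symbols of elements of $K_2(\mathbb C(\mathcal X))$. We show that the combinations in $\mathbb Q[\mu_6]_{(6)}$ vanish up to torsion, because $\mathrm{Pic}$ has no $(6)$-part.

**Step 1: $\mathcal X$ is rational (so that $H^2$ is algebraic).** With $x=X/t^2$, $y=Y/t^3$, $s=1/t$ the equation is $y^2=x^3+s^2x^2+1$, i.e. $(y-xs)(y+xs)=x^3+1$. So $y+xs$, hence $y$ and $s$, are rational functions of $x$ and $y-xs$: the function field is $\mathbb C(x,y-xs)$. Hence $\mathrm{Pic}(\mathcal X)_{\mathbb Q}=H^2(\mathcal X,\mathbb Q)$ and the odd cohomology vanishes.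

**Step 2: $H^2(\mathcal X,\mathbb Q)_{(6)}=0$.** For this we compute the $\mu_6$-equivariant Euler characteristic $\sum(-1)^i[H^i_c]$, which is additive over invariant locally closed pieces. A free action contributes a multiple of the regular representation $\mathrm{Reg}$, because the Lefschetz number of every nontrivial element is $0$. Let $\chi,\bar\chi$ be the two faithful characters of $\mu_6$.

* The part over $\mathbb C^*$ has Euler number $6$ (from six nodal fibers) and free action. It contributes $\mathrm{Reg}$, which contains $\chi$ and $\bar\chi$ once each.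
* The fiber $I_6$ at $0$: $\sigma$ preserves the zero section, so it fixes the component meeting it. So it acts on the dual 6-cycle trivially or by a reflection. The cohomology of the fiber is $H^0$, the $H^1$ of the dual cycle, and $H^2$ (the permutation representation on components), so only characters of order at most $2$ occur.
* The fiber at $\infty$, $y^2=x^3+1$: $\sigma$ acts by $x\mapsto\zeta^{-2}x$, $y\mapsto\zeta^{-3}y=-y$, and multiplies $dx/y$ by $-\zeta^{-2}=\zeta$. It contributes $2-(\chi+\bar\chi)$.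

So $\chi$ and $\bar\chi$ occur in $H^0+H^2+H^4$ with multiplicity $1+0-1=0$.

**Step 3: $\mathrm{Pic}(\mathcal X)\otimes\mathbb C^*\to H^1(\mathcal X,\mathcal K_2)$ is surjective.** The group $H^1(S,\mathcal K_2)$ of a smooth surface $S$ is the middle cohomology of the Gersten complex $K_2(\mathbb C(S))\to\bigoplus_D\mathbb C(D)^*\to\bigoplus_p\mathbb Z$, and the map sends $[D]\otimes a$ to the constant function $a$ on $D$.

For $\mathbb P^2$ and Hirzebruch surfaces we use the projective bundle formula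
$$H^1(\mathbb P(\mathcal E),\mathcal K_2)=\bigoplus_{0\le i\le\mathrm{rk}\,\mathcal E-1}H^{1-i}(S,\mathcal K_{2-i})\,\xi^i$$
(Gillet, *Riemann–Roch theorems for higher algebraic K-theory*, Adv. Math. 40 (1981)), with $S$ a point or $\mathbb P^1$. Over a point only $i=1$ contributes: $H^1(\mathbb P^2,\mathcal K_2)=\mathbb C^*\xi$, and also $H^1(\mathbb P^1,\mathcal K_2)=\mathbb C^*\xi$ with $\xi$ the class of a point. Over $\mathbb P^1$, $i=0$ gives $\mathbb C^*$ times the fiber class and $i=1$ gives $\mathbb C^*\xi$. So the map is surjective in these cases.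

Now let $S'\to S$ be the blow-up of a smooth projective surface at $p$, with exceptional curve $E$, and suppose surjectivity holds for $S$. The subcomplex of the Gersten complex of $S'$ supported on $E$ gives the exact sequence
$$H^0(E,\mathcal K_1)=\mathbb C^*\to H^1(S',\mathcal K_2)\to H^1(S\setminus p,\mathcal K_2),$$
whose first map is $a\mapsto[E]\otimes a$. Likewise, the subcomplex of $S$ supported at $p$ is $\mathbb Z$ in degree $2$, so $H^1_p(S,\mathcal K_2)=0$ and $H^2_p(S,\mathcal K_2)=\mathbb Z$. The map $\mathbb Z\to H^2(S,\mathcal K_2)=CH^2(S)$ is injective by the degree. Hence $H^1(S,\mathcal K_2)=H^1(S\setminus p,\mathcal K_2)$. Given a class on $S'$, its restriction to $S'\setminus E=S\setminus p$ comes from $\mathrm{Pic}(S)\otimes\mathbb C^*$; pull the line bundles back to $S'$; the difference restricts to zero, so it comes from $[E]\otimes\mathbb C^*$. So surjectivity holds for $S'$. Every smooth projective rational surface arises by blow-ups from $\mathbb P^2$ or a Hirzebruch surface.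

**Step 4: the classes $(D_j,u_j)$.** Let $D_j$ be the nodal fiber at $t_j$ and, in the coordinates (2), $u_j=\frac{Y'-X'}{Y'+X'}\big|_{D_j}$. On $D_j$ we have $e'=0$, so $Y'^2=X'^2(1+X')$. With $w=Y'/X'$ the normalization is the $w$-line, $X'=w^2-1$, $Y'=w(w^2-1)$, the node has preimages $w=\pm1$, $u_j=\frac{w-1}{w+1}$, and
$$\frac{dX'}{Y'}=\frac{2\,dw}{w^2-1}=\mathrm{dlog}\,u_j,\qquad\frac{dX}Y\Big|_{D_j}=i\,\mathrm{dlog}\,u_j .$$
The zero $w=1$ and the pole $w=-1$ of $u_j$ map to the same point of $\mathcal X$. So $(D_j,u_j)$ is a cocycle in the Gersten complex.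

**Step 5: combinations in $\mathbb Q[\mu_6]_{(6)}$ vanish.** Since $u_{j+1}\circ\sigma=u_j$, the map
$$\mathbb Q[\mu_6]\to H^1(\mathcal X,\mathcal K_2)\otimes\mathbb Q,\qquad m\mapsto\xi_m=\sum_jm_j(D_j,u_j)$$
is $\mu_6$-equivariant. By Step 3 its target is an equivariant quotient of $\mathrm{Pic}(\mathcal X)_{\mathbb Q}\otimes(\mathbb C^*\otimes\mathbb Q)$, with $\sigma$ acting on the first factor only. By Steps 1 and 2, $\Phi_6(\sigma)$ is invertible on $\mathrm{Pic}(\mathcal X)_{\mathbb Q}$, and the inverse is a polynomial in $\sigma$. So $\Phi_6(\sigma)$ is also invertible on the quotient. For $m\in\mathbb Q[\mu_6]_{(6)}$ we have $\Phi_6(\sigma)\xi_m=0$, hence $\xi_m=0$.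

**Step 6: two new symbols and their residues.** Let $m\in\mathbb Q[\mu_6]_{(6)}$ be integral. By Step 5 there are $N\ge1$ and $\kappa_m\in K_2(\mathbb C(\mathcal X))$ whose tame symbols are $u_j^{Nm_j}$ along $D_j$ and trivial along all other curves. In particular $\kappa_m\in\varGamma(U_6,\mathcal K_2)$. Write $\mathrm{dlog}\,\kappa_m=h\,dt\wedge dX/Y$. By (1) its residue along $D_j$ is $-Nm_j\,\mathrm{dlog}\,u_j$. On the other hand this residue is $\mathrm{Res}_{t_j}h\cdot\frac{dX}Y\big|_{D_j}=i\,\mathrm{Res}_{t_j}h\cdot\mathrm{dlog}\,u_j$. So $i\,\mathrm{Res}_{t_j}h=-Nm_j$, and by (5)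
$$p_j=\tfrac1i\,\mathrm{Res}_{t_j}h=-i\,\mathrm{Res}_{t_j}h=Nm_j .$$
(The symbol $\beta$ fits this pattern: its tame symbol along $D_j$ is $u_j$, and it has $p_j=1$.)

**Step 7: rank at least $4$ for $n=6$.** Take $\kappa_m,\kappa_{m'}$ for a basis $m,m'$ of $\mathbb Q[\mu_6]_{(6)}$, and suppose a rational combination of $\mathrm{dlog}\,\alpha,\mathrm{dlog}\,\beta,\mathrm{dlog}\,\kappa_m,\mathrm{dlog}\,\kappa_{m'}$ is zero. Its vector $(p_j)$ is the sum of a constant vector, from $\beta$, and a vector in $\mathbb Q[\mu_6]_{(6)}$. These two spaces meet only in $0$, so the coefficients of $\beta,\kappa_m,\kappa_{m'}$ are zero. Then $p_*(\mathrm{dlog}\,\alpha)=-6\ne0$ shows that the coefficient of $\alpha$ is zero. So $\mathrm{dlog}\,\varGamma(U_6,\mathcal K_2)$ has rank at least $4$.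

**Step 8: pull back to all $n$ with $6\mid n$.** The map $(X,Y,t)\mapsto(X,Y,t^{n/6})$ is a dominant morphism $U_n\to U_6$, namely the base change of $U_6\to B_6$ along $B_n\to B_6$: over finite $t$ this is clear from the equations, and at $\infty$ the equation $y^2=x^3+s^2x^2+1$ of $\mathcal X_6$ pulls back under $s\mapsto s^{n/6}$ to $y^2=x^3+s^{n/3}x^2+1$, which is the equation in Section 1 for $m=n/6$. It pulls back sections of $\mathcal K_2$ compatibly with dlog, and pull-back along a dominant morphism is injective on holomorphic 2-forms. So $\mathrm{dlog}\,\varGamma(U_n,\mathcal K_2)$ has rank at least $4$.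

**End of the proof of Theorem B.** For $6\mid n$, the space $\mathrm{dlog}\,\varGamma(U_n,\mathcal K_2)\otimes\mathbb Q$ has dimension at least $4$ and injects into $V_n$, which has dimension at most $4$ by Section 12. So $\dim V_n=4$ and $\mathrm{dlog}\,\varGamma(U_n,\mathcal K_2)\otimes\mathbb Q\cong V_n$. The case $6\nmid n$ was finished in Section 12. $\blacksquare$
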